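\title{The exponents at which the Betti numbers of powers of a monomial ideal depend on the field}

\begin{abstract}
For a monomial ideal $I$ let $D(I)$ be the set of exponents $\ell\ge 1$ such that the Betti numbers of $I^\ell$ depend on the field. We show that for every $h\ge 1$ there is a monomial ideal $I_h$ with $D(I_h)=\{\ell:\ell\ge h\}$, which answers a question of Bolognini, Macchia, Strazzanti and Welker. More generally, a set of positive integers has the form $D(I)$ if and only if it is finite or cofinite, and this classification holds prime by prime. The ideals are built so that, when a power is sliced along one variable, all slices but one are principal and the remaining slice is isomorphic to one of three fixed ideals.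
\end{abstract}

\section{Introduction}

Fix variables $x_1,\dots,x_n$. A monomial ideal $I$ is specified by its unique minimal system $G(I)$ of monic monomial generators. This finite set of monomials makes sense over every field $k$, and we regard $I$ as the ideal generated by $G(I)$ in $S=k[x_1,\dots,x_n]$. The $i$-th Betti number
\[
\beta_i^k(I)=\dim_k\operatorname{Tor}_i^S(k,I)
\]
is the rank of the $i$-th module in a minimal graded free resolution of $I$: the number $\beta_0^k(I)$ counts minimal generators, $\beta_1^k(I)$ counts minimal relations among them, and so on. The Betti numbers of $I$ \emph{depend on the field} if $\beta_i^k(I)\ne\beta_i^{k'}(I)$ for some fields $k,k'$ and some $i$.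

In the simplest cases there is no dependence. The number $\beta_0^k(I)=|G(I)|$ never depends on $k$, and a nonzero principal ideal is free of rank one. In two variables Hilbert's syzygy theorem gives $\beta_i^k(I)=0$ for $i\ge2$, and $\beta_0^k(I)-\beta_1^k(I)=\operatorname{rank}I=1$ for $I\neq0$. In general the Betti numbers depend only on the characteristic of $k$, and they differ between characteristics $0$ and $p$ exactly when certain finitely generated abelian groups attached to $I$ have $p$-torsion (Lemma~\ref{lem:torsion}).

The powers $I^\ell$ are again monomial ideals, all determined by $G(I)$, and one can ask which of them have field-dependent Betti numbers. It is known that there is a monomial ideal such that the Betti numbers of all its powers depend on the field, and that there is a monomial ideal $I$ whose Betti numbers do not depend on the field while those of all powers $I^\ell$ with $\ell\ge2$ do. These are the cases $h=1$ and $h=2$ of the following question, posed in \cite{BMSW}.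

\begin{quote}
\emph{Given $h\ge1$, is there a monomial ideal $I_h$ such that the Betti numbers of $I_h^\ell$ do not depend on the field for $\ell<h$ and depend on the field for $\ell\ge h$?}
\end{quote}

For a nonzero monomial ideal $I$ and a prime $p$ put
\[
D_p(I)=\{\ell\ge1:\ \beta_i^{\mathbb F_p}(I^\ell)\ne\beta_i^{\mathbb Q}(I^\ell)\text{ for some }i\},\qquad D(I)=\bigcup_pD_p(I).
\]
Since only the characteristic matters, $D(I)$ is the set of all $\ell$ such that the Betti numbers of $I^\ell$ depend on the field. The answer to the question is yes.

\begin{theorem}\label{thm:A}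
For every $h\ge1$ there is a monomial ideal $I_h$ with $D(I_h)=\{\ell:\ell\ge h\}$. All the $I_h$ can be taken in the same number of variables.
\end{theorem}

Remark~\ref{rem:seven} shows that seven variables suffice. There is a reason to expect this answer. The abelian groups that govern the Betti numbers of all powers $I^\ell$ assemble into one finitely generated graded module over a polynomial ring, so each $D_p(I)$ contains either all large $\ell$ or none. Finite generation says nothing about where the eventual behavior begins, and this leaves room for every $h$. One might still guess a second constraint, namely that dependence on the field passes from $I^\ell$ to $I^{\ell+1}$. It does not: finite generation is the only constraint. Call a set of positive integers \emph{cofinite} if its complement in $\{1,2,\dots\}$ is finite.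

\begin{theorem}\label{thm:B}
Let $(A_p)_{p\text{ prime}}$ be subsets of $\{1,2,\dots\}$. There is a monomial ideal $I$ with $D_p(I)=A_p$ for all $p$ if and only if every $A_p$ is finite or cofinite and $A_p=\emptyset$ for all but finitely many $p$. Consequently, a set $A\subseteq\{1,2,\dots\}$ equals $D(I)$ for some monomial ideal $I$ if and only if $A$ is finite or cofinite.
\end{theorem}

To construct the ideals we must control the Betti numbers of all powers at once, although the generators of $I^\ell$ are forced on us by those of $I$. We do this by making the powers almost trivial. A monomial ideal in $S[y]$ decomposes into layers, which are monomial ideals of $S$ indexed by the exponent of $y$; if only one layer is not principal, that layer alone decides whether the Betti numbers depend on the field (Section~\ref{sec:layers}). In Section~\ref{sec:construction} we build ideals all of whose powers have this shape, with the exceptional layer isomorphic to $P'$, to $P=P'+(m)$ or to $S$, according to the exponent, for given squarefree monomial ideals $P'\subseteq P$. Section~\ref{sec:seeds} supplies pairs in which only $P$ is field-dependent,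 and only in characteristic $p$. This realizes the sets $\{s\}$ and $\{\ell:\ell\ge h\}$, and products in disjoint variables realize unions (Section~\ref{sec:products}).

\section{Torsion and the necessary conditions}\label{sec:torsion}

For a finitely generated $\mathbb Z^n$-graded $S$-module $M$ we write $\beta_i^k(M)=\dim_k\operatorname{Tor}^S_i(k,M)$ and
\[
B^k_M(t)=\sum_{i\ge0}\beta_i^k(M)\,t^i .
\]
These invariants do not change under a shift of the grading. To compare different fields we want one object over $\mathbb Z$ that computes the Betti numbers over all of them, and the Koszul complex provides it. Let $R$ be a commutative ring containing elements $x_1,\dots,x_n$ and let $M$ be an $R$-module. The Koszul complex $K(x;M)$ has $K_i=\bigwedge^iR^n\otimes_RM$ and differential $\varepsilon_{j_1}\wedge\dots\wedge\varepsilon_{j_i}\otimes f\mapsto\sum_{a}(-1)^{a-1}\varepsilon_{j_1}\wedge\dots\widehat{\varepsilon_{j_a}}\dots\wedge\varepsilon_{j_i}\otimes x_{j_a}f$. We use two standard facts: its homology is annihilated by each $x_j$, and $K(x;S)$ is a free resolution of $k$ over $S$, so that $\operatorname{Tor}_i^S(k,M)=H_i(K(x;M))$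 for every $S$-module $M$.

For a monomial ideal $L$ let $L_{\mathbb Z}\subseteq\mathbb Z[x]=\mathbb Z[x_1,\dots,x_n]$ be the ideal generated by $G(L)$, and put $H_i(L)=H_i(K(x;L_{\mathbb Z}))$. For an abelian group $H$ let $H[p]=\{z\in H:pz=0\}$.

\begin{lemma}\label{lem:torsion}
Each $H_i(L)$ is a finitely generated abelian group, and
\[
\beta_i^k(L)=\begin{cases}\operatorname{rank}H_i(L)&\text{if }\operatorname{char}k=0,\\[2pt]
\operatorname{rank}H_i(L)+\dim_{\mathbb F_p}H_i(L)[p]+\dim_{\mathbb F_p}H_{i-1}(L)[p]&\text{if }\operatorname{char}k=p.\end{cases}
\]
\end{lemma}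

\begin{proof}
The group $H_i(L)$ is a finitely generated module over the Noetherian ring $\mathbb Z[x]$ and is annihilated by $x_1,\dots,x_n$, so it is finitely generated over $\mathbb Z$. The ideal $L_{\mathbb Z}$ is a free abelian group on the monomials divisible by an element of $G(L)$, and the same monomials form a $k$-basis of the ideal $L_k$ generated by $G(L)$ in $S$. Hence $K(x;L_{\mathbb Z})$ is a complex of free abelian groups with $K(x;L_{\mathbb Z})\otimes_{\mathbb Z}k=K(x;L_k)$, and the universal coefficient theorem gives
\[
\beta_i^k(L)=\dim_k\bigl(H_i(L)\otimes_{\mathbb Z}k\bigr)+\dim_k\operatorname{Tor}_1^{\mathbb Z}\bigl(H_{i-1}(L),k\bigr).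
\]
Write a finitely generated abelian group $H$ as a sum of copies of $\mathbb Z$ and cyclic groups of prime power order. A copy of $\mathbb Z$ contributes $1$ to $\dim H\otimes k$ and $0$ to $\dim\operatorname{Tor}_1(H,k)$. A cyclic group of order $q^e$, with $q$ prime, contributes $1$ to both if $q=\operatorname{char}k$ and $0$ to both otherwise. The number of summands of $p$-power order is $\dim_{\mathbb F_p}H[p]$.
\end{proof}

The lemma shows that $\beta^k_i(L)$ depends only on $\operatorname{char}k$, and it has two further consequences:
\begin{equation}\label{eq:mono}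
\beta_i^{\mathbb F_p}(L)\ge\beta_i^{\mathbb Q}(L)\quad\text{for all }i,
\end{equation}
\begin{equation}\label{eq:ptors}
\ell\in D_p(I)\iff H_i(I^\ell)[p]\ne0\text{ for some }i .
\end{equation}
By \eqref{eq:ptors} we have to understand the torsion in $H_i(I^\ell)$ for all $\ell$ simultaneously. The Rees algebra puts all powers into one finitely generated module.

\begin{proposition}\label{prop:necessary}
Let $I$ be a nonzero monomial ideal. Then $D_p(I)=\emptyset$ for all but finitely many primes $p$, and every $D_p(I)$ is finite or cofinite.
\end{proposition}

\begin{proof}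
Let $G(I)=\{g_1,\dots,g_q\}$ and $\mathcal R=\bigoplus_{\ell\ge0}I_{\mathbb Z}^\ell\,\theta^\ell\subseteq\mathbb Z[x][\theta]$. Grade $\mathbb Z[x,T]=\mathbb Z[x,T_1,\dots,T_q]$ by $\deg x_j=0$ and $\deg T_j=1$. The map $T_j\mapsto g_j\theta$ makes $\mathcal R$ a graded quotient of $\mathbb Z[x,T]$, so $K(x;\mathcal R)$ is a complex of finitely generated graded $\mathbb Z[x,T]$-modules. Its part of degree $\ell$ is $K(x;I_{\mathbb Z}^\ell)$, and $I_{\mathbb Z}^\ell=(I^\ell)_{\mathbb Z}$ because both ideals are generated by the products of $\ell$ of the $g_j$. Therefore $M=\bigoplus_iH_i(K(x;\mathcal R))$ is a finitely generated graded $\mathbb Z[x,T]$-module with $M_\ell=\bigoplus_iH_i(I^\ell)$. It is annihilated by the $x_j$, so it is finitely generated over the Noetherian ring $\mathbb Z[T]$, and \eqref{eq:ptors} reads $D_p(I)=\{\ell\ge1:M[p]_\ell\ne0\}$.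

The $\mathbb Z$-torsion elements of $M$ form a $\mathbb Z[T]$-submodule. It has finitely many generators, and the product $c\neq0$ of their orders annihilates it. If $p\nmid c$, then $M[p]=0$ and $D_p(I)=\emptyset$.

For any $p$, the graded submodule $M[p]$ is finitely generated over $\mathbb Z[T]$ and annihilated by $p$, so it is a finitely generated graded module over $\mathbb F_p[T]$. By Hilbert's theorem, $\dim_{\mathbb F_p}M[p]_\ell$ agrees with a polynomial in $\ell$ for all large $\ell$. If the polynomial is zero, $D_p(I)$ is finite. Otherwise it has finitely many roots and $D_p(I)$ is cofinite.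
\end{proof}

\section{Ideals with one non-principal layer}\label{sec:layers}

Let $y$ be a new variable and $L\subseteq S[y]$ a monomial ideal. For $b\ge0$ the $b$-th \emph{layer} of $L$ is the monomial ideal $L_b=\{f\in S:fy^b\in L\}$ of $S$. Then $L=\bigoplus_bL_by^b$, and $L_0\subseteq L_1\subseteq\cdots$ is a chain that becomes stationary. The monomials in $L_b$ do not depend on the field, so $L_b$ is a monomial ideal in the sense of the introduction.

\begin{lemma}\label{lem:layers}
Let $h\ge1$ and suppose that $L_b$ is a nonzero principal ideal for every $b\ne h$. Then there are $\epsilon\in\{0,1\}$ and $c(t)\in\mathbb Z[t]$, both independent of $k$, with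
\[
B^k_L(t)=(1+\epsilon t)\,B^k_{L_h}(t)+c(t).
\]
In particular, $B^k_L=B^{k'}_L$ if and only if $B^k_{L_h}=B^{k'}_{L_h}$, for any two fields $k,k'$.
\end{lemma}

\begin{proof}
We first pass from $S[y]$ to $S$. The resolution $0\to S[y]\xrightarrow{y}S[y]\to S\to0$ and the injectivity of $y$ on $L$ give $\operatorname{Tor}_i^{S[y]}(S,L)=0$ for $i>0$. So if $\mathcal F$ is a minimal free resolution of $L$ over $S[y]$, then $\mathcal F/y\mathcal F$ is a minimal free resolution of $L/yL$ over $S$, with the same ranks. Since $yL=\bigoplus_bL_{b-1}y^b$, where $L_{-1}=0$, we have $L/yL\cong\bigoplus_bL_b/L_{b-1}$ as $S$-modules, and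
\begin{equation}\label{eq:sum}
B^k_L(t)=\sum_{b\ge0}B^k_{L_b/L_{b-1}}(t),
\end{equation}
a finite sum. We compute the summands.

For $b=0$ the module $L_0$ is free of rank one, since $h\ne0$, and the summand is $1$.

For $b\ge1$ with $b\notin\{h,h+1\}$ we have $L_b=(f)\supseteq L_{b-1}=(g)$ with monomials $f\mid g$. The quotient is a shift of $S/(g/f)$, and the summand is $0$ if $f=g$ and $1+t$ otherwise.

For $b=h$ let $L_{h-1}=(g)$. This module is free, so the long exact sequence of $0\to(g)\to L_h\to L_h/(g)\to0$ gives $\beta^k_i(L_h/(g))=\beta^k_i(L_h)$ for $i\ge2$ and an exact sequence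
\[
0\to\operatorname{Tor}_1(k,L_h)\to\operatorname{Tor}_1(k,L_h/(g))\to k\xrightarrow{\ \gamma\ }k\otimes L_h\to k\otimes L_h/(g)\to0,
\]
where $\gamma(1)$ is the class of $g$. The classes of the elements of $G(L_h)$ form a basis of $k\otimes L_h=L_h/(x_1,\dots,x_n)L_h$, and all other monomials of $L_h$ have class zero. If $g\in G(L_h)$, then $\gamma$ is injective and the summand is $B^k_{L_h}(t)-1$. If $g\notin G(L_h)$, then $\gamma=0$ and the summand is $B^k_{L_h}(t)+t$.

For $b=h+1$ let $L_{h+1}=(f)$. Then $J=f^{-1}L_h$ is a monomial ideal of $S$ isomorphic to $L_h$, and $L_{h+1}/L_h$ is a shift of $S/J$. If $J=S$, the summand is $0$ and we put $\epsilon=0$. Otherwise a minimal resolution of $J$, followed by $S$, is a minimal resolution of $S/J$; the summand is $1+tB^k_{L_h}(t)$ and we put $\epsilon=1$.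

All case distinctions concern divisibility of monomials, so they do not involve $k$. Adding up gives the formula, and the last claim follows because $1+\epsilon t$ is not a zero divisor in $\mathbb Z[t]$.
\end{proof}

For example, $L=(x_1x_2,\,x_1y,\,x_2y,\,y^2)$ has layers $(x_1x_2)\subset(x_1,x_2)\subset S=S=\cdots$, and with $B^k_{L_1}=2+t$ the three nonzero summands in \eqref{eq:sum} are $1$, $2+2t$ and $1+2t+t^2$, so $B^k_L=4+4t+t^2$. The hypothesis on the layers is used most essentially at $b=h\pm1$: because both neighbors of $L_h$ are free, the two quotients involving $L_h$ can be computed from $L_h$ alone.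

\section{The ideals $I(h,s)$}\label{sec:construction}

Fix squarefree monomials $m,m_1,\dots,m_r$ in $x_1,\dots,x_n$, with $r\ge1$, and put
\[
P'=(m_1,\dots,m_r),\qquad P=P'+(m),\qquad X=x_1\cdots x_n .
\]
Fix integers $1\le s\le h$. We want an ideal whose powers satisfy the hypothesis of Lemma~\ref{lem:layers} and whose $h$-th layers change from $P'$ to $P$ at the exponent $s$. It is convenient to allow denominators. We work with $S$-submodules of the Laurent ring $S[X^{-1}]$ generated by finitely many Laurent monomials, and we call such a module \emph{principal} if one monomial generates it. Multiplication by a Laurent monomial is an isomorphism up to shift, written $\cong$, and it preserves Betti numbers.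

\subsection*{A switch between $P'$, $P$ and $S$}
The principal modules $S\subseteq X^{-1}S\subseteq X^{-2}S\subseteq\cdots$ form a chain. We insert a copy of $P'$ into it. Put
\[
w_j=X^{-s}m^{-1}m_j\quad(1\le j\le r),\qquad W=(w_1,\dots,w_r)S=X^{-s}m^{-1}P'\cong P'.
\]

\begin{lemma}\label{lem:switch}
We have $W\subseteq X^{-(s+1)}S$, and for $e\ge0$
\[
W+X^{-e}S=\begin{cases}W\cong P'&\text{if }e<s,\\ X^{-s}m^{-1}P\cong P&\text{if }e=s,\\ X^{-e}S\cong S&\text{if }e>s.\end{cases}
\]
\end{lemma}

\begin{proof}
Since $m\mid X$, we have $w_j=X^{-(s+1)}\cdot(X/m)\,m_j\in X^{-(s+1)}S$. This gives the inclusion and the case $e>s$. If $e<s$, then $X^{-e}=X^{-s}m^{-1}\cdot X^{s-e}m$, and $X^{s-e}m\in P'$ because $m_1\mid X$; so $X^{-e}\in W$. If $e=s$, then $X^{-s}=X^{-s}m^{-1}\cdot m$, so $W+X^{-s}S=X^{-s}m^{-1}(P'+(m))$.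
\end{proof}

Squarefreeness enters the construction only through the divisibilities $m\mid X$ and $m_1\mid X$ used here.

\subsection*{Letters, words and levels}
It remains to make $e$ depend on the exponent $\ell$. Suppose we are given finitely many \emph{letters} $\lambda$, each of them a Laurent monomial together with an integer $\operatorname{lev}(\lambda)\ge0$, its \emph{level}. A \emph{word} of length $\ell$ is a multiset of $\ell$ letters; its level is the sum of the levels of its letters, and we identify it with the product of its letters when we speak of membership in a module. Let $F_{\ell,b}$ be the $S$-module generated by the words of length $\ell$ and level at most $b$. Choose $E$ with $X^E\lambda\in S$ for all letters and let $I\subseteq S[y]$ be generated by the monomials $X^E\lambda\,y^{\operatorname{lev}(\lambda)}$. Then $I^\ell$ is generated by the monomials $X^{E\ell}g\,y^{\operatorname{lev}(g)}$, where $g$ runs through the words of length $\ell$, and such a monomial divides $\mu y^b$, with $\mu\in S$, if and only if $\operatorname{lev}(g)\le b$ and $\mu\in X^{E\ell}gS$. Hence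
\begin{equation}\label{eq:layerF}
(I^\ell)_b=X^{E\ell}F_{\ell,b}\cong F_{\ell,b}.
\end{equation}

We choose the letters one at a time. Start with $1$ at level $0$, $u=X^{-1}$ at level $1$, and the $w_j$ at level $h$; call these letters \emph{small}. A word of length $\ell$ and level at most $h$ contains at most $\min(\ell,h)$ letters $u$, so we expect $F_{\ell,h}=W+X^{-\min(\ell,h)}S$. This operates the switch: as $\ell$ grows, $e=\min(\ell,h)$ passes through $s$ if $s<h$, and it stops at $s$ if $s=h$. For later use, Lemma~\ref{lem:switch} and $s+1\le h+1\le2h$ give
\begin{equation}\label{eq:small}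
w_j\in X^{-2h}S;\quad\text{so every word in small letters of level $d$ lies in }X^{-2d}S,
\end{equation}
because each small letter of level $e$ lies in $X^{-2e}S$.

With small letters alone the layers above $h$ are out of control. If $s\ge2$, then $1,u\in W$ by Lemma~\ref{lem:switch}, so for $b\ge\ell h$ the module $F_{\ell,b}$ would be $W^\ell\cong(P')^\ell$, about which we assume nothing. We therefore add at level $h+1$ a letter $v=X^{-N}$ with $N=4h+4$, deep enough in the chain to absorb products of small letters.

This is not yet enough, since $v$ can be multiplied by $w_j$. With the letters so far, a word of length $\ell+1$ and level at most $2h+1$ either is $v$ times a word of length $\ell$ and level at most $h$, or it consists of small letters and lies in $X^{-(4h+2)}S\subseteq vS$ by \eqref{eq:small}. So $F_{\ell+1,2h+1}$ would equal $vF_{\ell,h}$. A second non-principal layer appears, and for $\ell=s<h$ the ideal $P$ returns in the power $s+1$, which we want to keep free of it. We add a last letter $v'=X^{-N-2h}$ at level $2h+1$ to absorb the words $vw_j$. The words $v'w_j$ do not call for a further letter: they have level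 $3h+1$, where $v^2$, of level $2h+2$, is already available.

\begin{definition}\label{def:I}
With $N=4h+4$ the letters are
\[
\begin{array}{c|ccccc}
\text{letter}&1&u=X^{-1}&w_j=X^{-s}m^{-1}m_j&v=X^{-N}&v'=X^{-N-2h}\\\hline
\text{level}&0&1&h&h+1&2h+1
\end{array}
\]
and $I(h,s)\subseteq S[y]$ is the associated ideal for $E=N+2h=6h+4$. Explicitly, $I(h,s)$ is generated by
\[
X^{6h+4},\quad yX^{6h+3},\quad y^hX^{6h+4-s}\,\frac{m_j}{m}\ \ (1\le j\le r),\quad y^{h+1}X^{2h},\quad y^{2h+1}.
\]
\end{definition}

The third entries are monomials of $S[y]$ because $m\mid X$ and $6h+4-s\ge1$.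

\begin{example}\label{ex:h2}
Let $h=s=2$, so $I=(X^{16},\ yX^{15},\ y^2X^{14}m_j/m,\ y^3X^4,\ y^5)$. The letters $1,u,w_j,v,v'$ have levels $0,1,2,3,5$, with $v=X^{-12}$, $v'=X^{-16}$ and $w_j\in X^{-3}S$. For $\ell=1$ the modules $F_{1,0},F_{1,1},\dots$ are
\[
S,\quad X^{-1}S,\quad W+X^{-1}S=W\cong P',\quad X^{-12}S,\quad X^{-12}S,\quad X^{-16}S,\quad X^{-16}S,\ \dots
\]
For $\ell=2$ we list the words by level, omitting letters $1$.
\[
\begin{array}{c|l|l}
b&\text{words of level }b&F_{2,b}\\\hline
0&1&S\\
1&u&X^{-1}S\\
2&u^2=X^{-2},\ w_j&W+X^{-2}S\cong P\\
3&v=X^{-12},\ uw_j\in X^{-4}S&X^{-12}S\\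
4&uv=X^{-13},\ w_iw_j\in X^{-6}S&X^{-13}S\\
5&v'=X^{-16},\ vw_j\in X^{-15}S&X^{-16}S\\
6&v^2=X^{-24},\ uv'=X^{-17}&X^{-24}S\\
7&v'w_j\in X^{-19}S&X^{-24}S\\
8&vv'=X^{-28}&X^{-28}S\\
9&\text{none}&X^{-28}S\\
10&v'^2=X^{-32}&X^{-32}S
\end{array}
\]
In both powers only the layer $b=2$ can fail to be principal. The word $u^2$, which exists only for $\ell\ge2$, supplies the generator $m$ that turns $P'$ into $P$. Above level $2$ every word containing some $w_j$ is absorbed by a power of $X^{-1}$: by $v$ at levels $3$ and $4$, by $v'$ at level $5$, and by $v^2$ at level $7$. By Lemma~\ref{lem:layers}, the Betti numbers of $I$ depend on the field exactly when those of $P'$ do, and the Betti numbers of $I^2$ exactly when those of $P$ do.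
\end{example}

The three kinds of absorption in the example are all that occur in general.

\begin{lemma}\label{lem:principal}
For the letters of Definition~\ref{def:I} and every $\ell\ge1$:
\begin{enumerate}
\item[(a)] $F_{\ell,b}=X^{-\min(\ell,b)}S$ for $0\le b\le h-1$;
\item[(b)] $F_{\ell,h}=W+X^{-\min(\ell,h)}S$;
\item[(c)] $F_{\ell,b}$ is principal and nonzero for $b\ge h+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a), (b) Let $b\le h$. A word of level at most $b$ contains neither $v$ nor $v'$. If it contains a letter $w_j$, then $b=h$ and all its other letters have level $0$, so it equals $w_j$; all $w_j$ occur in this way. The remaining words are $u^c\,1^{\ell-c}=X^{-c}$ with $0\le c\le\min(\ell,b)$.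

(c) Let $b\ge h+1$. We show that every word $g$ of length $\ell$ and level at most $b$ that contains some $w_j$ lies in $g'S$ for a word $g'$ of length $\ell$ and level at most $b$ that contains none. Then $F_{\ell,b}$ is generated by finitely many powers of $X^{-1}$, hence by the highest one. Write $g=g_0g_1$, where $g_0$ consists of the small letters of $g$ and $g_1$ of the letters $v,v'$. Let $a\ge1$ be the length of $g_0$ and $d$ its level; $d\ge h$ since $g_0$ contains some $w_j$.

\emph{Case $d\ge h+1$.} Let $c=\lfloor d/(h+1)\rfloor\ge1$. Small letters have level at most $h$, so $c\le d/(h+1)\le ah/(h+1)<a$, and $g'=v^c\,1^{a-c}g_1$ is a word of length $\ell$. Its level is at most that of $g$ because $c(h+1)\le d$. From $d<(c+1)(h+1)\le2c(h+1)$ and \eqref{eq:small} we get $g_0\in X^{-2d}S\subseteq X^{-4c(h+1)}S=v^cS$, so $g\in g'S$. This inequality is the reason for the choice $N=4(h+1)$.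

\emph{Case $d=h$.} Now $g_0$ consists of one letter $w_j$ and $a-1$ letters $1$, so it suffices to remove this $w_j$.
\begin{itemize}
\item If $g_1$ is empty, replace $w_j$ by $v$. The new word has level $h+1\le b$, and $w_j\in X^{-2h}S\subseteq X^{-N}S=vS$.
\item If $g_1$ contains a letter $v$, replace the two letters $v,w_j$ by $v',1$. Both pairs have level $2h+1$, and $vw_j\in X^{-N-2h}S=v'S$.
\item If $g_1$ is nonempty and consists of letters $v'$, replace the two letters $v',w_j$ by $v,v$. The level changes from $3h+1$ to $2h+2\le3h+1$, and $v'w_j\in X^{-N-4h}S\subseteq X^{-2N}S=v^2S$ because $N\ge4h$.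
\end{itemize}
Each replacement preserves the length and yields the required $g'$.
\end{proof}

\begin{proposition}\label{prop:I}
Let $I=I(h,s)$ and $\ell\ge1$, and put
\[
Q_\ell=\begin{cases}P'&\text{if }\ell<s,\\ P&\text{if }\ell=s\text{ or }\ell\ge s=h,\\ S&\text{if }\ell>s\text{ and }s<h.\end{cases}
\]
For every prime $q$ we have $\ell\in D_q(I)$ if and only if the Betti numbers of $Q_\ell$ over $\mathbb F_q$ and over $\mathbb Q$ differ.
\end{proposition}

\begin{proof}
By \eqref{eq:layerF} and Lemma~\ref{lem:principal}, all layers of $I^\ell$ other than the $h$-th are nonzero and principal, and $(I^\ell)_h\cong W+X^{-e}S$ with $e=\min(\ell,h)$. Since $s\le h$, we have $e=\ell<s$ in the first case, $e=s$ in the second, and $e\ge s+1$ in the third. Lemma~\ref{lem:switch} gives $(I^\ell)_h\cong Q_\ell$, and Lemma~\ref{lem:layers} finishes the proof.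
\end{proof}

The proposition tells us what to ask of $P'$ and $P$.

\begin{definition}\label{def:seed}
Let $p$ be a prime. A \emph{seed for $p$} is a pair $P'=(m_1,\dots,m_r)\subseteq P=P'+(m)$, with $r\ge1$ and squarefree monomials $m,m_1,\dots,m_r$, such that the Betti numbers of $P'$ do not depend on the field, and the Betti numbers of $P$ over $k$ differ from those over $\mathbb Q$ if and only if $\operatorname{char}k=p$.
\end{definition}

\begin{corollary}\label{cor:I}
Let $I=I(h,s)$ be built from a seed for $p$. If $s=h$, then $D_p(I)=\{\ell:\ell\ge h\}$. If $s<h$, then $D_p(I)=\{s\}$. In both cases $D_{q}(I)=\emptyset$ for all primes $q\ne p$.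
\end{corollary}

\begin{proof}
The Betti numbers of $P'$ and of $S$ do not depend on the field. So by Proposition~\ref{prop:I}, $\ell\in D_q(I)$ if and only if $q=p$ and $\ell$ falls into the second case of the definition of $Q_\ell$.
\end{proof}

\section{Seeds for every prime}\label{sec:seeds}

We need an ideal whose Betti numbers see $p$-torsion and no other torsion, and which loses this torsion when one generator is deleted. We first attach to a simplicial complex an ideal with one generator per vertex whose Betti numbers record the homology of the complex. Deleting a generator will correspond to deleting a vertex, and the problem becomes a topological one.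

\subsection*{From a complex to an ideal}
Let $\Delta$ be a finite simplicial complex with vertex set $V$. Take a variable $x_\sigma$ for each nonempty face $\sigma\in\Delta$, let $S=k[x_\sigma]$ and $X=\prod_\sigma x_\sigma$, and put
\[
m_\nu=\prod_{\sigma\not\ni\nu}x_\sigma\quad(\nu\in V),\qquad P_U=(m_\nu:\nu\in U)\quad(\emptyset\ne U\subseteq V).
\]
Let $\Delta|_U=\{\tau\in\Delta:\tau\subseteq U\}$ be the induced subcomplex and $f_i(\Delta|_U)$ its number of $i$-dimensional faces.

\begin{lemma}\label{lem:complex}
For every nonempty $U\subseteq V$ and every $i\geq0$,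
\[
\beta_i^k(P_U)=f_i(\Delta|_U)+\dim_k\tilde H_{i-1}(\Delta|_U;k).
\]
\end{lemma}

If $\Delta$ consists of two points $1,2$, then $m_1=x_{\{2\}}$ and $m_2=x_{\{1\}}$, and the formula gives $\beta_0=f_0=2$ and $\beta_1=\dim\tilde H_0=1$, as it should for an ideal generated by two variables.

\begin{proof}
Order $U$, and for nonempty $\tau\subseteq U$ put $m_\tau=\operatorname{lcm}(m_\nu:\nu\in\tau)$. The Taylor complex is the free resolution $\mathcal T$ of $P_U$ in which $\mathcal T_i$ has a basis element $\varepsilon_\tau$ of multidegree $m_\tau$ for each $\tau\subseteq U$ with $|\tau|=i+1$, and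
\[
\partial\varepsilon_\tau=\sum_{\nu\in\tau}\pm\frac{m_\tau}{m_{\tau\setminus\nu}}\,\varepsilon_{\tau\setminus\nu}\qquad(|\tau|\ge2),
\]
with the signs of the simplicial boundary map. So $\operatorname{Tor}^S(k,P_U)$ is the homology of $k\otimes\mathcal T$. This complex splits by multidegree: the strand of degree $\mu$ has basis $\{\varepsilon_\tau:m_\tau=\mu\}$, and its differential keeps the terms with $m_{\tau\setminus\nu}=m_\tau$.

The variable $x_\sigma$ divides $m_\tau$ if and only if $\sigma$ misses some vertex of $\tau$. Thus $m_\tau=\prod_{\sigma\not\supseteq\tau}x_\sigma$, and the variables missing from $m_\tau$ correspond to the faces containing $\tau$. In particular $m_\tau=X$ if and only if $\tau\notin\Delta$.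

Let $\tau\in\Delta$ and suppose $m_{\tau'}=m_\tau$. Then $\tau$ and $\tau'$ are contained in the same faces. The face $\tau$ contains $\tau$, so $\tau\supseteq\tau'$. Hence $\tau'$ is a face, it contains $\tau'$, and so $\tau'\supseteq\tau$. Therefore the strand of degree $m_\tau$ is spanned by $\varepsilon_\tau$ alone and contributes $1$ to $\beta_{|\tau|-1}^k$. These strands contribute $f_i(\Delta|_U)$ to $\beta_i^k$.

The strand of degree $X$ has as basis the subsets of $U$ that are not faces, and its differential is the simplicial boundary with all faces of $\Delta$ set to zero. It is the quotient of the augmented chain complex of the full simplex on $U$ by that of $\Delta|_U$. The simplex has no reduced homology, so by the long exact sequence the $i$-th homology of the strand is $\tilde H_{i-1}(\Delta|_U;k)$.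
\end{proof}

\subsection*{A complex with $p$-torsion created by one vertex}
We need $\Delta$ and a vertex $o$ such that $\Delta$ has $p$-torsion and no other torsion, while $\Delta|_{V\setminus o}$ has none. The natural candidate is a circle with a disk attached along a loop that winds $p$ times around it, with $o$ the center of the disk. To triangulate it, let $V$ consist of the $3p+4$ vertices $o$, $e_i$ $(i\in\mathbb Z/3p)$ and $a_j$ $(j\in\mathbb Z/3)$, and let $\Delta$ have the facets
\[
\{o,e_i,e_{i+1}\},\qquad\{e_i,e_{i+1},a_i\},\qquad\{e_{i+1},a_i,a_{i+1}\}\qquad(i\in\mathbb Z/3p),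
\]
where indices of $a$ are read modulo $3$; see Figure~\ref{fig:delta}. Let $\Gamma=\Delta|_{V\setminus o}$, whose facets are the triangles of the second and third type.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\foreach \x in {0,...,6}{\draw (3,2.2)--(\x,1)--(\x,0);}
\foreach \x in {0,...,5}{\draw (\x,0)--(\x+1,1);}
\draw (0,1)--(6,1);
\draw[very thick] (0,0)--(6,0);
\foreach \x/\n in {0/0,1/1,2/2,3/3,4/4,5/5,6/0}{\node[fill=white,inner sep=1.5pt] at (\x,1) {$e_{\n}$};}
\foreach \x/\n in {0/0,1/1,2/2,3/0,4/1,5/2,6/0}{\node[fill=white,inner sep=1.5pt] at (\x,0) {$a_{\n}$};}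
\node[fill=white,inner sep=1.5pt] at (3,2.2) {$o$};
\end{tikzpicture}
\caption{The complex $\Delta$ for $p=2$. Vertices with equal labels are identified, together with the edges they span: the left and right sides are glued, and the thick path runs twice around the hollow triangle $a_0a_1a_2$. The strip is the subcomplex $\Gamma$; the fan above it is the cone with apex $o$ over the hexagon $e_0e_1\cdots e_5$.}
\label{fig:delta}
\end{figure}

\begin{lemma}\label{lem:homology}
The only nonzero reduced integral homology groups of $\Gamma$ and $\Delta$ are $H_1(\Gamma)\cong\mathbb Z$ and $H_1(\Delta)\cong\mathbb Z/p$.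
\end{lemma}

\begin{proof}
If a nonempty face is properly contained in exactly one face, deleting both is an elementary collapse, and the inclusion of the smaller complex is a homotopy equivalence. In $\Gamma$ the edge $e_ie_{i+1}$ lies only in the triangle $\{e_i,e_{i+1},a_i\}$; collapse these $3p$ pairs. Now the only triangle containing $e_{i+1}$ is $\{e_{i+1},a_i,a_{i+1}\}$; collapse it with its edge $e_{i+1}a_i$, for all $i$. Now $e_{i+1}$ lies only in the edge $e_{i+1}a_{i+1}$; collapse these pairs. The hollow triangle on $a_0,a_1,a_2$ remains. So $\tilde H_*(\Gamma)$ is $\mathbb Z$ in degree $1$, generated by the class of $\alpha=[a_0a_1]+[a_1a_2]+[a_2a_0]$.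

Let $C$ be the cycle $e_0e_1\cdots e_{3p-1}$, with $H_1(C)=\mathbb Z$ generated by $\eta=\sum_i[e_ie_{i+1}]$. We have
\begin{align*}
\partial[e_i,e_{i+1},a_i]&=[e_{i+1}a_i]-[e_ia_i]+[e_ie_{i+1}],\\
\partial[e_{i+1},a_i,a_{i+1}]&=[a_ia_{i+1}]-[e_{i+1}a_{i+1}]+[e_{i+1}a_i].
\end{align*}
The difference is $[e_ie_{i+1}]-[a_ia_{i+1}]-[e_ia_i]+[e_{i+1}a_{i+1}]$. In the sum over $i\in\mathbb Z/3p$ the last two terms telescope, and each edge of the triangle occurs $p$ times, so the sum is $\eta-p\alpha$. Thus $\eta$ is homologous to $p\alpha$ in $\Gamma$.

The complex $\Delta$ is the union of $\Gamma$ and the cone over $C$ with apex $o$, and these intersect in $C$. The cone has no reduced homology, $H_2(\Gamma)=0$, and $C$ and $\Gamma$ are connected. The reduced Mayer--Vietoris sequence gives $\tilde H_0(\Delta)=0$ and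
\[
0\to H_2(\Delta)\to H_1(C)=\mathbb Z\xrightarrow{\ \pm p\ }H_1(\Gamma)=\mathbb Z\to H_1(\Delta)\to0 ,
\]
so $H_2(\Delta)=0$ and $H_1(\Delta)\cong\mathbb Z/p$.
\end{proof}

\begin{proposition}\label{prop:seed}
For every prime $p$, the pair $P'=P_{V\setminus o}\subseteq P=P_V=P'+(m_o)$ is a seed for $p$.
\end{proposition}

\begin{proof}
The generators $m_\nu$ are squarefree. By Lemma~\ref{lem:homology} and the universal coefficient theorem, $\tilde H_*(\Gamma;k)$ is $k$ in degree $1$ for every field $k$, while $\tilde H_*(\Delta;k)$ vanishes if $\operatorname{char}k\ne p$ and is $k$ in degrees $1$ and $2$ if $\operatorname{char}k=p$. By Lemma~\ref{lem:complex} the Betti numbers of $P'$ do not depend on $k$, and $\beta_i^k(P)=f_i(\Delta)$ except that $\beta_2^k(P)$ and $\beta_3^k(P)$ are larger by $1$ if $\operatorname{char}k=p$.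
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix the seed for $p=2$ from Proposition~\ref{prop:seed} and let $I_h=I(h,h)$. Corollary~\ref{cor:I} gives $D(I_h)=D_2(I_h)=\{\ell:\ell\ge h\}$. All $I_h$ lie in the same ring $S[y]$.
\end{proof}

\begin{remark}\label{rem:seven}
The complex $\Delta$ has $3p+4$ vertices, $9p$ triangles and $12p+3$ edges (the edges $oe_i$, $e_ie_{i+1}$, $e_ia_i$, $e_{i+1}a_i$ and the three edges $a_ja_{j+1}$), so the proof above uses $24\cdot2+7+1=56$ variables. Seven variables suffice, because Theorem~\ref{thm:A} does not require control of the prime. Reisner's ideal of the six-vertex $\mathbb{RP}^2$ \cite{Reisner} is generated by squarefree monomials in six variables and has field-dependent Betti numbers. Among the subsets of its generators that generate an ideal with field-dependent Betti numbers choose one of minimal cardinality, and let $P$ be the ideal it generates. The subset has at least two elements, since principal ideals have field-independent Betti numbers. Remove one element $m$, and let $P'$ be generated by the others. By minimality the Betti numbers of $P'$ do not depend on the field.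 For $I_h=I(h,h)$ built from this pair, Proposition~\ref{prop:I} has $Q_\ell=P'$ for $\ell<h$ and $Q_\ell=P$ for $\ell\ge h$, so $D(I_h)=\{\ell:\ell\ge h\}$, and $I_h$ lies in a ring with $6+1$ variables.
\end{remark}

\section{Products and the classification}\label{sec:products}

Corollary~\ref{cor:I} realizes singletons and tails, for one prime at a time. To combine them we need an operation on ideals that commutes with taking powers and has a transparent effect on Betti numbers. The product in disjoint variables has both properties.

\begin{lemma}\label{lem:product}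
Let $I$ and $J$ be nonzero monomial ideals in disjoint sets of variables $x$ and $z$, and let $IJ$ be their product in $k[x,z]$. Then $D_p(IJ)=D_p(I)\cup D_p(J)$ for every prime $p$.
\end{lemma}

\begin{proof}
Under the isomorphism $k[x]\otimes_kk[z]\cong k[x,z]$ the subspace $I^\ell\otimes_kJ^\ell$ corresponds to $I^\ell J^\ell=(IJ)^\ell$. Let $\mathcal F$ and $\mathcal G$ be minimal free resolutions of $I^\ell$ over $k[x]$ and of $J^\ell$ over $k[z]$. By the K\"unneth formula over the field $k$, the complex $\mathcal F\otimes_k\mathcal G$ is a free resolution of $I^\ell\otimes_kJ^\ell$ over $k[x,z]$, and it is minimal because the entries of its differentials are, up to sign, entries of the differentials of $\mathcal F$ and $\mathcal G$. Hence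
\[
B^k_{(IJ)^\ell}(t)=B^k_{I^\ell}(t)\,B^k_{J^\ell}(t).
\]
If $\ell\notin D_p(I)\cup D_p(J)$, both factors are the same over $\mathbb F_p$ and $\mathbb Q$, so $\ell\notin D_p(IJ)$. Conversely let, say, $\ell\in D_p(I)$. We must rule out that a change in the second factor compensates the change in the first, and \eqref{eq:mono} does this: it gives $B^{\mathbb F_p}_{I^\ell}(1)>B^{\mathbb Q}_{I^\ell}(1)$ and $B^{\mathbb F_p}_{J^\ell}(1)\ge B^{\mathbb Q}_{J^\ell}(1)$, and the last number is positive since $J\ne0$. So $B^{\mathbb F_p}_{(IJ)^\ell}(1)>B^{\mathbb Q}_{(IJ)^\ell}(1)$ and $\ell\in D_p(IJ)$.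
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The conditions are necessary by Proposition~\ref{prop:necessary}. Conversely, let $(A_p)$ satisfy them. If all $A_p$ are empty, take a nonzero principal ideal, all of whose powers are free of rank one. Otherwise write each nonempty $A_p$ as a finite union of \emph{pieces}: a finite $A_p$ is the union of its singletons, and a cofinite $A_p$ contains a tail $\{\ell:\ell\ge h\}$ and is the union of this tail and the singletons $\{s\}$ with $s\in A_p$, $s<h$. For a piece of $A_p$ take a seed for $p$ (Proposition~\ref{prop:seed}) and the ideal $I(s+1,s)$ if the piece is $\{s\}$, or $I(h,h)$ if it is $\{\ell:\ell\ge h\}$. By Corollary~\ref{cor:I} this ideal has the piece as its set $D_p$, and its sets $D_q$ with $q\ne p$ are empty. Only finitely many $A_p$ are nonempty, so there are finitely many such ideals. Let $I$ be their product in pairwise disjoint sets of variables. Repeated use of Lemma~\ref{lem:product} gives $D_p(I)=A_p$ for all $p$.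

For the last statement, $D(I)$ is a union of finitely many sets $D_p(I)$, each finite or cofinite, so it is finite or cofinite. Conversely, if $A$ is finite or cofinite, the first part applied to $A_2=A$ and $A_p=\emptyset$ for $p\ne2$ gives $I$ with $D(I)=A$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMSW}
Davide Bolognini, Antonio Macchia, Francesco Strazzanti, Volkmar Welker,
\emph{Powers of monomial ideals with characteristic-dependent Betti numbers},
arXiv:2201.00571 (2022).

\bibitem{Reisner}
G. Reisner, \emph{Adv. Math.} 21 (1976).

\end{thebibliography}
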